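\title{A flat contramodule that is not a direct limit of projective contramodules}

\begin{abstract}
Over a complete, separated, left linear topological ring, every direct limit of projective contramodules is flat. We show that the converse fails already for rings with a countable base of neighborhoods of zero: for every field $k$ we construct such a ring, with a base of two-sided ideals, and a flat contramodule with $\aleph_0$ generators and $\aleph_2$ relations that is not a direct limit of projective contramodules. In this example the class of direct limits of projective contramodules is not closed under direct limits. The cardinal $\aleph_2$ cannot be lowered: over every ring with a countable base, a flat contramodule with at most $\aleph_1$ generators and $\aleph_1$ relations is a direct limit of countably generated free contramodules.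
\end{abstract}

\section{The question and the results}\label{sec:intro}

A module over a ring is flat if and only if it is a direct limit of finitely generated free modules; this is the Govorov--Lazard theorem. This paper concerns the analogous statement for contramodules over a topological ring, that is, for modules in which one can form infinite linear combinations whose coefficients tend to zero.

Throughout, $\mathfrak S$ is a \emph{complete, separated, left linear topological ring}: the open left ideals form a base of neighborhoods of zero, and the natural map $\mathfrak S\to\varprojlim_{\mathfrak U}\mathfrak S/\mathfrak U$, over all open left ideals $\mathfrak U$, is an isomorphism. A family $(s_x)_{x\in X}$ in $\mathfrak S$ \emph{converges to zero}, written $s_x\to0$, if for every open left ideal $\mathfrak U$ we have $s_x\in\mathfrak U$ for all but finitely many $x$. Such a family has a sum $\sum_xs_x\in\mathfrak S$.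

\medskip\noindent\emph{Contramodules.} For a set $X$ let $[[X]]\mathfrak S$ be the set of formal sums $\sum_{x\in X}x\,s_x$ with $s_x\to0$. A map $X\to Y$ induces a map $[[X]]\mathfrak S\to[[Y]]\mathfrak S$ by summing coefficients over fibers. The functor $X\mapsto[[X]]\mathfrak S$ is a monad on sets. Its unit sends $x$ to $x\cdot1$, and its multiplication $\mu_X\colon[[\,[[X]]\mathfrak S\,]]\mathfrak S\to[[X]]\mathfrak S$ opens the brackets:
\[
\sum_y\Big(\sum_x x\,s_{xy}\Big)t_y\ \longmapsto\ \sum_x x\Big(\sum_y s_{xy}t_y\Big).
\]
The inner sums converge because $s_{xy}t_y\in\mathfrak U$ whenever $t_y$ lies in the left ideal $\mathfrak U$; they tend to zero in $x$ because right multiplication by each of the finitely many $t_y\notin\mathfrak U$ is continuous. A \emph{right $\mathfrak S$-contramodule} is an algebra over this monad: a set $\mathfrak C$ with a \emph{contraaction} $\pi\colon[[\mathfrak C]]\mathfrak S\to\mathfrak C$ such that $\pi(c\cdot1)=c$ and $\pi\circ[[\pi]]\mathfrak S=\pi\circ\mu_{\mathfrak C}$. Right $\mathfrak S$-contramodules form a cocomplete abelian category $\mathrm{contra}\text{-}\mathfrak S$,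 whose projective objects are the direct summands of the \emph{free} contramodules $[[X]]\mathfrak S$. All contramodules below are right contramodules. A \emph{direct limit} is a colimit over a directed poset, taken in $\mathrm{contra}\text{-}\mathfrak S$ unless we say otherwise. We write $\mathcal L(\mathfrak S)$ for the class of all direct limits of direct systems of projective contramodules.

\medskip\noindent\emph{Flatness.} A left $\mathfrak S$-module $N$ is \emph{discrete} if the annihilator of every element of $N$ is an open left ideal. For a contramodule $\mathfrak C$ and a discrete module $N$, the \emph{contratensor product} $\mathfrak C\odot_{\mathfrak S}N$ is the quotient of $\mathfrak C\otimes_{\mathbb Z}N$ by the relations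
\begin{equation}\label{eq:contratensor}
\pi\Big(\sum_x c_xs_x\Big)\otimes n=\sum_x c_x\otimes s_xn ,
\end{equation}
where the right side is a finite sum because $N$ is discrete. A contramodule $\mathfrak F$ is \emph{flat} if the functor $\mathfrak F\odot_{\mathfrak S}-$ from discrete left $\mathfrak S$-modules to abelian groups is exact.

Projective contramodules are flat, and flatness is preserved by direct limits (we recall the proof in Corollary~\ref{cor:known}), so every contramodule in $\mathcal L(\mathfrak S)$ is flat. The following question is posed in \cite{PPT}.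

\medskip\noindent\textbf{Question.} \emph{Let $\mathfrak S$ have a countable base of neighborhoods of zero. Does every flat $\mathfrak S$-contramodule belong to $\mathcal L(\mathfrak S)$?}

\medskip
If $\mathfrak S$ is discrete, then a family converging to zero has finite support, contramodules are modules, all left modules are discrete, $\odot_{\mathfrak S}$ is $\otimes_{\mathfrak S}$, and the Govorov--Lazard theorem answers the question in the positive. For a nondiscrete ring both sides of the question change. Flatness becomes a condition that is tested on discrete modules only, so it is easier to satisfy; but direct limits of contramodules identify more elements than direct limits of modules do (Example~\ref{ex:powerseries}), so $\mathcal L(\mathfrak S)$ is also large. With a countable base one may hope to approximate a relation modulo smaller and smaller ideals in countably many steps, and so one would guess that the answer is yes. This guess is right for small contramodules and wrong in general.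

We say that $\mathfrak C$ has a \emph{presentation with $\kappa$ generators and $\lambda$ relations} if it is the cokernel of a map $[[Y]]\mathfrak S\to[[X]]\mathfrak S$ with $|X|=\kappa$ and $|Y|=\lambda$. A \emph{countably generated free} contramodule is one of the form $[[X]]\mathfrak S$ with $X$ countable. All results are proved in ZFC.

\begin{theorem}\label{thm:A}
For every field $k$ there are a complete, separated topological ring $\mathfrak S$, which is an algebra over $k$ and has a countable base of neighborhoods of zero consisting of open two-sided ideals, and a flat $\mathfrak S$-contramodule $E$ with $E\notin\mathcal L(\mathfrak S)$. Moreover, $E$ has a presentation with $\aleph_0$ generators and $\aleph_2$ relations.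
\end{theorem}

\begin{theorem}\label{thm:B}
In the example of Theorem~\ref{thm:A}, $E$ is a direct limit of contramodules from $\mathcal L(\mathfrak S)$. Hence the class $\mathcal L(\mathfrak S)$ need not be closed under direct limits.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $\mathfrak S$ be any complete, separated, left linear topological ring with a countable base of neighborhoods of zero. Every flat $\mathfrak S$-contramodule that has a presentation with at most $\aleph_1$ generators and at most $\aleph_1$ relations is a direct limit of countably generated free contramodules.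
\end{theorem}

Thus the answer to the Question is no, and the cardinal $\aleph_2$ in Theorem~\ref{thm:A} is optimal. Section~\ref{sec:prelim} collects the rules for computing with infinite sums and direct limits. Section~\ref{sec:system} isolates the obstruction, a system of linear equations for functions on a product of two ordinals. Sections~\ref{sec:ring}--\ref{sec:B} build this system into a ring and prove Theorems~\ref{thm:A} and~\ref{thm:B}. Section~\ref{sec:C}, which depends only on Section~\ref{sec:prelim}, proves Theorem~\ref{thm:C}.

\section{Infinite sums and direct limits}\label{sec:prelim}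

In this section $\mathfrak S$ is arbitrary.

\medskip\noindent\emph{Infinite sums.} The functor $X\mapsto[[X]]\mathfrak S$ is left adjoint to the forgetful functor: $\operatorname{Hom}([[X]]\mathfrak S,\mathfrak C)=\mathfrak C^X$. Given a family $(c_x)_{x\in X}$ in $\mathfrak C$ and $s_x\to0$, we write $\sum_xc_xs_x$ for the image of $\sum_xx\,s_x$ under the map $[[X]]\mathfrak S\to\mathfrak C$ with $x\mapsto c_x$. A map of sets between contramodules is a contramodule map exactly when it commutes with all such sums. Associativity reads $\sum_y(\sum_xc_xs_{xy})t_y=\sum_xc_x(\sum_ys_{xy}t_y)$. Finite sums make $\mathfrak C$ a right $\mathfrak S$-module, contramodule maps are $\mathfrak S$-linear, and associativity specializes to the rules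
\begin{equation}\label{eq:rules}
\begin{gathered}
\sum_{x\in X'\sqcup X''}c_xs_x=\sum_{x\in X'}c_xs_x+\sum_{x\in X''}c_xs_x,\qquad \sum_x(c_x+c'_x)s_x=\sum_xc_xs_x+\sum_xc'_xs_x,\\
\Big(\sum_xc_xs_x\Big)s=\sum_xc_x(s_xs),\qquad\sum_x(c_xr_x)s_x=\sum_xc_x(r_xs_x).
\end{gathered}
\end{equation}
The kernel and the image of a contramodule map are closed under infinite sums, and by the second rule the quotient of $\mathfrak C$ by a subgroup closed under infinite sums is again a contramodule. So kernels, images and cokernels are computed on the underlying abelian groups, and epimorphisms are the surjective maps. Infinite coproducts and direct limits are in general not computed on the underlying groups.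

\medskip\noindent\emph{The subgroups $\mathfrak C\mathfrak U$.} For an open left ideal $\mathfrak U$ put
\[
\mathfrak C\mathfrak U=\Big\{\sum_xc_xu_x\ :\ c_x\in\mathfrak C,\ u_x\in\mathfrak U,\ u_x\to0\Big\}.
\]
This is a subgroup of $\mathfrak C$, and a contramodule map $\mathfrak C\to\mathfrak D$ sends $\mathfrak C\mathfrak U$ into $\mathfrak D\mathfrak U$. If $P=[[X]]\mathfrak S$, then $P\mathfrak U$ is the set $[[X]]\mathfrak U$ of elements all of whose coefficients lie in $\mathfrak U$: the coefficients $\sum_ys_{xy}u_y$ of $\sum_y(\sum_xx\,s_{xy})u_y$ are convergent sums of elements of the left ideal $\mathfrak U$, which is open and therefore closed.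

\medskip\noindent\emph{Coproducts of free contramodules.} A left adjoint preserves colimits, so for $P_l=[[X_l]]\mathfrak S$ we have $\coprod_lP_l=[[\bigsqcup_lX_l]]\mathfrak S$. Let $\iota_l$ and $\mathrm{pr}_l$ be the injections and the projections. An element of $\coprod_lP_l$ is determined by its components $t_l\in P_l$, and a family $(t_l)$ occurs as the family of components if and only if
\begin{equation}\label{eq:components}
\text{for every open left ideal $\mathfrak U$, }\ t_l\in P_l\mathfrak U\ \text{ for all but finitely many $l$.}
\end{equation}
Indeed, each $t_l$ has only finitely many coefficients outside $\mathfrak U$, so \eqref{eq:components} says that the coefficients of all $t_l$ together converge to zero.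

\begin{lemma}\label{lem:basic}
Let $N$ be a discrete left module and $\mathfrak U$ an open left ideal.
\begin{enumerate}
\item[(a)] The map $c\otimes\bar s\mapsto cs$ is an isomorphism $\mathfrak C\odot_{\mathfrak S}\mathfrak S/\mathfrak U\cong\mathfrak C/\mathfrak C\mathfrak U$, natural in $\mathfrak C$.
\item[(b)] The functor $-\odot_{\mathfrak S}N$ preserves colimits, and $[[X]]\mathfrak S\odot_{\mathfrak S}N\cong N^{(X)}$ naturally in $N$.
\item[(c)] Let $\mathfrak C=\varinjlim_i\mathfrak C_i$ with transition maps $\psi_{ij}$ and canonical maps $\mathrm{can}_i$. Every element of $\mathfrak C$ is congruent modulo $\mathfrak C\mathfrak U$ to an element $\mathrm{can}_i(c)$. If $\mathrm{can}_i(c)\in\mathfrak C\mathfrak U$, then there is $j\ge i$ such that $\psi_{il}(c)\in\mathfrak C_l\mathfrak U$ for all $l\ge j$.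
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The module $\mathfrak S/\mathfrak U$ is discrete by continuity of right multiplication. The map respects \eqref{eq:contratensor}: for $n=\bar s$ the two sides go to $\sum_xc_x(s_xs)$ and to the finite subsum over the $x$ with $s_xs\notin\mathfrak U$, and these differ by an element of $\mathfrak C\mathfrak U$. The map $c\mapsto c\otimes\bar1$ kills $\mathfrak C\mathfrak U$ by \eqref{eq:contratensor}, and it induces the inverse because $c\otimes\bar s=cs\otimes\bar1$.

(b) For an abelian group $B$, the group $\operatorname{Hom}_{\mathbb Z}(N,B)$ is a contramodule with $(\sum_xf_xs_x)(n)=\sum_xf_x(s_xn)$, a finite sum. A homomorphism $\mathfrak C\odot_{\mathfrak S}N\to B$ is a biadditive map $\mathfrak C\times N\to B$ compatible with \eqref{eq:contratensor}, which is the same as a contramodule map $\mathfrak C\to\operatorname{Hom}_{\mathbb Z}(N,B)$. So $-\odot_{\mathfrak S}N$ is a left adjoint, and $\operatorname{Hom}_{\mathbb Z}([[X]]\mathfrak S\odot_{\mathfrak S}N,B)=\operatorname{Hom}_{\mathbb Z}(N,B)^X=\operatorname{Hom}_{\mathbb Z}(N^{(X)},B)$.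

(c) By (a) and (b), $\mathfrak C/\mathfrak C\mathfrak U=\varinjlim_i\mathfrak C_i/\mathfrak C_i\mathfrak U$ as abelian groups. In a direct limit of abelian groups every element comes from some stage, and an element that becomes zero in the limit becomes zero at some stage.
\end{proof}

\begin{corollary}\label{cor:known}
Projective contramodules are flat, and direct limits of flat contramodules are flat.
\end{corollary}

\begin{proof}
The functor $N\mapsto N^{(X)}$ is exact, a direct summand of an exact functor is exact, and $(\varinjlim\mathfrak F_i)\odot_{\mathfrak S}N=\varinjlim(\mathfrak F_i\odot_{\mathfrak S}N)$, where direct limits of abelian groups are exact.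
\end{proof}

Part (c) of Lemma~\ref{lem:basic} says that an element that dies in a direct limit becomes arbitrarily small along the system. For sequences of free contramodules the converse holds, by a telescoping sum.

\begin{lemma}\label{lem:telescope}
Let $P_0\to P_1\to\cdots$ be a sequence of free contramodules with transition maps $\psi_{jl}$, and let $h\in P_j$. Suppose that for every open left ideal $\mathfrak U$ we have $\psi_{jl}(h)\in P_l\mathfrak U$ for all large $l$. Then $h$ maps to zero in $\varinjlim P_l$.
\end{lemma}

\begin{proof}
By \eqref{eq:components} there is $\tau\in\coprod_lP_l$ with components $\psi_{jl}(h)$ for $l\ge j$ and $0$ for $l<j$. Let $\Psi$ be the endomorphism of $\coprod_lP_l$ with $\Psi\iota_l=\iota_{l+1}\psi_{l,l+1}$, and let $\sigma\colon\coprod_lP_l\to\varinjlim P_l$ be given by $\sigma\iota_l=\mathrm{can}_l$. Composing with each $\iota_m$, we see that $\sigma\Psi=\sigma$, $\mathrm{pr}_0\Psi=0$ and $\mathrm{pr}_{l+1}\Psi=\psi_{l,l+1}\mathrm{pr}_l$. Hence $\Psi(\tau)$ has components $\psi_{jl}(h)$ for $l>j$ and $0$ for $l\le j$, that is, $\Psi(\tau)=\tau-\iota_j(h)$. Applying $\sigma$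 gives $\mathrm{can}_j(h)=0$.
\end{proof}

\begin{example}\label{ex:powerseries}
Let $\mathfrak S=k[[v]]$ with the $v$-adic topology, and consider $\mathfrak S\xrightarrow{v}\mathfrak S\xrightarrow{v}\cdots$. Every element satisfies the hypothesis of Lemma~\ref{lem:telescope}, so all canonical maps vanish and the direct limit of contramodules is $0$. The direct limit of modules is $k((v))$.
\end{example}

\section{A system of equations on a product of two ordinals}\label{sec:system}

How can one prove that a contramodule $E$ is \emph{not} a direct limit of projective contramodules $P_i$? Suppose that $E\mathfrak U=0$ for an open two-sided ideal $\mathfrak U$. By Lemma~\ref{lem:basic}(c), an element of $E$ lifts to an element $g$ of some $P_i$, and every relation that it satisfies in $E$ holds for $g$, at a later stage, modulo $\mathfrak U$. If $\hat e,\hat f\in\mathfrak S$ both annihilate the element of $E$, then the error terms $p=g\hat e$ and $q=g\hat f$ lie in $P_l\mathfrak U$ for large $l$, and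
\[
g(\hat e\hat f-\hat f\hat e)=p\hat f-q\hat e .
\]
For two families $(\hat e_\alpha)$ and $(\hat f_\beta)$ this is a real constraint, because $p$ depends only on $\alpha$ and $q$ only on $\beta$. We now describe a commutative model of this constraint, in which the commutator is replaced by a product of idempotents and $P_l\mathfrak U$ by an ideal of functions.

Fix a field $k$ and limit ordinals $\kappa_1,\kappa_2$. Let $A_1$ be the $k$-algebra of functions $\kappa_1\to k$ spanned by $1$ and the indicator functions $e_\alpha$ of the intervals $[0,\alpha)$, $\alpha<\kappa_1$, and let $\mathfrak m_1$ be the span of the $e_\alpha$. Define $A_2$, $f_\beta$ ($\beta<\kappa_2$) and $\mathfrak m_2$ in the same way on $\kappa_2$. Then $e_\alpha e_{\alpha'}=e_{\min(\alpha,\alpha')}$ and $f_\beta f_{\beta'}=f_{\min(\beta,\beta')}$, so $\mathfrak m_i$ is an ideal of $A_i$; and $A_i=k\oplus\mathfrak m_i$, since functions in $\mathfrak m_i$ have bounded support. Put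
\[
A=A_1\otimes_kA_2=k\oplus\mathfrak m_1\oplus\mathfrak m_2\oplus Z,\qquad Z=\mathfrak m_1\otimes_k\mathfrak m_2,\qquad\mathfrak m=\mathfrak m_1\oplus\mathfrak m_2\oplus Z .
\]
The algebra $A$ is commutative, $Z$ and $\mathfrak m$ are ideals, and $\varepsilon\colon A\to A/\mathfrak m=k$ denotes the quotient map. We write $a=\varepsilon(a)+a_1+a_2+a_{12}$ for the decomposition of $a\in A$. We regard elements of $A$ as functions on $\kappa_1\times\kappa_2$. This loses nothing: if $\sum_i\phi_i(x)\phi'_i(y)=0$ for all $x,y$ with the $\phi_i'$ linearly independent, then all $\phi_i$ vanish.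

Since $Z$ is spanned by the products $e_\alpha f_\beta$,
\begin{equation}\label{eq:bounded}
\text{each $z\in Z$ satisfies $ze_\xi=z$ and $zf_\eta=z$ for all large $\xi<\kappa_1$, $\eta<\kappa_2$.}
\end{equation}
Put $d_{\alpha\beta}=(1-e_\alpha)(1-f_\beta)$. The idempotent $1-d_{\alpha\beta}=e_\alpha+f_\beta-e_\alpha f_\beta$ lies in $\mathfrak m$, and $d_{\alpha\beta}$ annihilates $e_{\alpha'}$ and $f_{\beta'}$ for $\alpha'\le\alpha$, $\beta'\le\beta$. Therefore
\begin{equation}\label{eq:localunits}
\text{each $m\in\mathfrak m$ satisfies $(1-d_{\alpha\beta})m=m$ whenever $\alpha$ and $\beta$ are both large.}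
\end{equation}

Consider the system, with unknowns $p_\alpha,q_\beta\in Z$,
\begin{equation}\label{eq:system}
e_\alpha f_\beta=p_\alpha f_\beta-q_\beta e_\alpha\qquad(\alpha<\kappa_1,\ \beta<\kappa_2).
\end{equation}
The choice $p_\alpha=e_\alpha$, $q_\beta=0$ is not allowed, because $e_\alpha\notin Z$: the unknowns must have bounded support in both directions.

\begin{example}\label{ex:solvable}
Let $\kappa_1=\kappa_2=\omega$. Then $Z$ consists of all finitely supported functions on $\omega\times\omega$, since $(e_{x+1}-e_x)(f_{y+1}-f_y)$ is the indicator function of the point $(x,y)$. Cut the quadrant along the diagonal: let $p_\alpha$ be the indicator function of the finite set $\{(x,y):y\le x<\alpha\}$, and let $-q_\beta$ be that of $\{(x,y):x<y<\beta\}$. Then $p_\alpha f_\beta$ and $-q_\beta e_\alpha$ are the indicator functions of the parts $y\le x$ and $x<y$ of the rectangle $[0,\alpha)\times[0,\beta)$. So \eqref{eq:system} has a solution.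
\end{example}

\begin{example}\label{ex:unsolvable}
Let $\kappa_1=\omega$ and $\kappa_2=\omega_1$. Then \eqref{eq:system} has no solution. Suppose it has one. By \eqref{eq:bounded}, for each $\alpha<\omega$ we have $p_\alpha f_\eta=p_\alpha$ for all large $\eta<\omega_1$; as there are only countably many $\alpha$, one $\eta<\omega_1$ works for all of them. Put $\beta=\eta+1$, choose $\xi<\omega$ with $q_\beta e_\xi=q_\beta$, and put $\alpha=\xi+1$. Multiply \eqref{eq:system} by $d_{\xi\eta}=(1-e_\xi)(1-f_\eta)$. The right side becomes $0$, and the left side becomes $(e_\alpha-e_\xi)(f_\beta-f_\eta)$, the indicator function of the point $(\xi,\eta)$. See Figure~\ref{fig:corner}.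
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!25] (0,0) rectangle (5,1.8);
\fill[gray!25] (0,0) rectangle (2.4,3.6);
\draw[dashed] (0,1.8) node[left]{$\eta$} -- (5,1.8);
\draw[dashed] (2.4,0) node[below]{$\xi$} -- (2.4,3.6);
\draw[thick] (0,0) rectangle (3.6,2.8);
\node[below] at (3.6,0) {$\alpha$};
\node[left] at (0,2.8) {$\beta$};
\draw[->] (0,0) -- (5.4,0) node[right]{$\kappa_1$};
\draw[->] (0,0) -- (0,4) node[above]{$\kappa_2$};
\fill (2.4,1.8) circle (2pt);
\node at (4.3,0.9) {$p_\alpha$};
\node at (1.2,3.2) {$q_\beta$};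
\end{tikzpicture}
\caption{The equation $e_\alpha f_\beta=p_\alpha f_\beta-q_\beta e_\alpha$ fails at the point $(\xi,\eta)$. The left side is the indicator function of the rectangle $[0,\alpha)\times[0,\beta)$, while $p_\alpha$ is supported in the horizontal strip below $\eta$ and $q_\beta$ in the vertical strip to the left of $\xi$.}\label{fig:corner}
\end{figure}

The argument needs a bound $\eta$ that works for all $p_\alpha$ at once, and a bound $\xi$ for a single $q_\beta$. In a free contramodule an error term is an infinite sum, and it will involve countably many elements of $Z$ rather than one. Then the bound $\xi$ exists if $\kappa_1$ has uncountable cofinality, and the bound $\eta$ exists if the cofinality of $\kappa_2$ exceeds $|\kappa_1|$. Both ordinals of Example~\ref{ex:unsolvable} move up one step: \emph{from now on $\kappa_1=\omega_1$ and $\kappa_2=\omega_2$.} We use that the supremum of countably many ordinals below $\omega_1$ is below $\omega_1$, and the supremum of at most $\aleph_1$ ordinals below $\omega_2$ is below $\omega_2$.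

\section{The ring $\mathfrak S$ and the flat contramodule $E$}\label{sec:ring}

\subsection*{A noncommutative extension of $A$ by $Z$}
We need a ring $R$ with a surjection onto $A$ whose kernel $J$ is a copy of $Z$, subject to three requirements. On the right, $R$ should act on $J$ through $A$, so that error terms behave as the unknowns of \eqref{eq:system}. On the left, $R$ should act on $J$ through $\varepsilon$, so that an element $g$ of a free module with nonzero image modulo $\mathfrak m$ is not annihilated by a nonzero element of $J$. Finally, lifts of $e_\alpha$ and $f_\beta$ should have commutator $e_\alpha f_\beta\in J$. Triangular matrices with diagonal $(\varepsilon(a),a)$ meet the first two requirements, and tying the corner entry to $a_1$ meets the third. Put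
\[
R=\Big\{M(a,z)=\begin{pmatrix}\varepsilon(a)&a_1+z\\0&a\end{pmatrix}\ :\ a\in A,\ z\in Z\Big\}\subset M_2(A).
\]
This is a $k$-subspace containing the identity matrix $M(1,0)$. It is closed under multiplication: the diagonal of $M(a,z)M(b,w)$ is $(\varepsilon(ab),ab)$, and the corner entry is
\[
\varepsilon(a)(b_1+w)+(a_1+z)b\equiv\varepsilon(a)b_1+\varepsilon(b)a_1+a_1b_1=(ab)_1\pmod Z,
\]
because $w$, $zb$, $a_1b_2$ and $a_1b_{12}$ lie in $Z$. The map $r=M(a,z)\mapsto\bar r=a$ is a surjective ring homomorphism $R\to A$ with kernel $J=\{M(0,z):z\in Z\}$. Write $\varepsilon(r)=\varepsilon(\bar r)$. Matrix multiplication gives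
\begin{equation}\label{eq:J}
r\,M(0,z)=\varepsilon(r)M(0,z),\qquad M(0,z)\,r=M(0,z\bar r)\qquad(r\in R,\ z\in Z);
\end{equation}
in particular $J^2=0$. Put
\[
\hat e_\alpha=M(e_\alpha,0)=\begin{pmatrix}0&e_\alpha\\0&e_\alpha\end{pmatrix},\qquad\hat f_\beta=M(f_\beta,0)=\begin{pmatrix}0&0\\0&f_\beta\end{pmatrix}.
\]
Both $\hat e_\alpha\hat f_\beta$ and $\hat f_\beta\hat e_\alpha$ have diagonal $(0,e_\alpha f_\beta)$, and their corner entries are $e_\alpha f_\beta$ and $0$. Thus
\begin{equation}\label{eq:commutator}
\hat f_\beta\hat e_\alpha=M(e_\alpha f_\beta,0),\qquad\hat e_\alpha\hat f_\beta-\hat f_\beta\hat e_\alpha=M(0,e_\alpha f_\beta)\in J .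
\end{equation}

\subsection*{The topology}
The right $R$-module $k$ defined by $\varepsilon$ is not flat: by \eqref{eq:J} we have $k\otimes_RJ=J\ne0$, and the map $k\otimes_RJ\to k\otimes_RR=k$ is zero. To restore flatness we must hide $J$ from discrete modules while keeping it present in free contramodules. We adjoin a central variable $v$, declare that $v^nJ$ tends to zero, and invert $v$ in the contramodule. The quotient $R/J$ has to stay discrete, since otherwise inverting $v$ would destroy everything, as in Example~\ref{ex:powerseries}. So let
\[
\mathfrak S=R[v]+J[[v]]=\Big\{\sum_ns_nv^n\in R[[v]]\ :\ s_n\in J\text{ for almost all }n\Big\},\qquad\mathfrak U_n=v^nJ[[v]]\quad(n\ge0).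
\]
Since $J$ is a two-sided ideal of $R$, the set $\mathfrak S$ is a $k$-subalgebra of $R[[v]]$ and the $\mathfrak U_n$ are two-sided ideals of $\mathfrak S$. We take $\mathfrak U_0\supset\mathfrak U_1\supset\cdots$ as a base of neighborhoods of zero. The ring is separated because $\bigcap_n\mathfrak U_n=0$. It is complete: if $s^{(n+1)}-s^{(n)}\in\mathfrak U_n$ for all $n$, then $s=s^{(0)}+\sum_n(s^{(n+1)}-s^{(n)})$ lies in $s^{(0)}+J[[v]]\subset\mathfrak S$, and $s-s^{(n)}\in\mathfrak U_n$.

We have $\mathfrak S/\mathfrak U_0=A[v]$; write $s\mapsto\bar s$ for the quotient map and $\varepsilon\colon\mathfrak S\to A[v]\to k[v]$ for its composite with the map induced by $\varepsilon$. Applying \eqref{eq:J} to coefficients gives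
\begin{equation}\label{eq:leftaction}
su=\varepsilon(s)u\qquad(s\in\mathfrak S,\ u\in\mathfrak U_0).
\end{equation}

Every right $A[v]$-module $B$ is an $\mathfrak S$-contramodule with $\sum_xb_xs_x=\sum_xb_x\bar s_x$, a finite sum since $\bar s_x=0$ for almost all $x$. Then $B\mathfrak U_0=0$, and $A[v]$-linear maps between such modules are contramodule maps. Let
\[
E=k[v,v^{-1}]=(A/\mathfrak m)[v^{\pm1}],
\]
so that $s\in\mathfrak S$ acts on $E$ as multiplication by $\varepsilon(s)$.

\begin{proposition}\label{prop:flat}
If $B$ is a flat $A$-module, then $B[v^{\pm1}]$ is a flat $\mathfrak S$-contramodule. The $A$-module $k=A/\mathfrak m$ is flat. In particular, $E$ is flat.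
\end{proposition}

\begin{proof}
Let $B'=B[v^{\pm1}]=B\otimes_AA[v^{\pm1}]$ and let $N$ be a discrete left $\mathfrak S$-module.

First, $B'\odot_{\mathfrak S}N=B'\otimes_{\mathfrak S}N$. Consider a relation \eqref{eq:contratensor} and choose $j$ with $\mathfrak U_jn=0$. The terms with $s_x\in\mathfrak U_j$ contribute nothing to the left side, since $\bar s_x=0$, and nothing to the right side, since $s_xn=0$. What remains is a finite sum of relations $cs\otimes n=c\otimes sn$.

Second, $v$ is central and acts bijectively on $B'$, so $B'\otimes_{\mathfrak S}N=B'\otimes_{\mathfrak S[v^{-1}]}N[v^{-1}]$. Here the topology enters: $\mathfrak U_0$ annihilates $N[v^{-1}]$. Indeed, if $\mathfrak U_jn=0$ and $u\in\mathfrak U_0$, then $u\cdot n/v^i=(v^ju)n/v^{i+j}=0$. So both $B'$ and $N[v^{-1}]$ are modules over $A[v^{\pm1}]$, and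
\[
B'\odot_{\mathfrak S}N=B'\otimes_{A[v^{\pm1}]}N[v^{-1}]=B\otimes_AN[v^{-1}]
\]
naturally in $N$. The functor $N\mapsto N[v^{-1}]$ is exact, so $B'$ is flat when $B$ is.

The functor $k\otimes_A-\colon L\mapsto L/\mathfrak mL$ is right exact, and it preserves injections if $L'\cap\mathfrak mL=\mathfrak mL'$ for all $L'\subset L$. Let $y=\sum_im_il_i\in L'$ with $m_i\in\mathfrak m$, $l_i\in L$. By \eqref{eq:localunits} there is $u=1-d_{\alpha\beta}\in\mathfrak m$ with $um_i=m_i$ for all $i$. Then $y=uy\in\mathfrak mL'$.
\end{proof}

\begin{remark}
As an abstract $\mathfrak S$-module, $E$ is not flat: by \eqref{eq:leftaction}, $E\otimes_{\mathfrak S}\mathfrak U_0=\mathfrak U_0[v^{-1}]\ne0$, and this group maps to $E\mathfrak U_0=0$ in $E\otimes_{\mathfrak S}\mathfrak S=E$. The module $\mathfrak U_0$ is not discrete, so flatness of the contramodule $E$ is not tested on it.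
\end{remark}

\section{$E$ is not a direct limit of projective contramodules}\label{sec:notlimit}

The following lemma contains all that we use about projective contramodules. Parts (a) and (b) say that elements of $P\mathfrak U_0$ behave as the unknowns of \eqref{eq:system}; part (c) says that the left side of \eqref{eq:system} survives. Projectivity is essential in (c), which fails for $P=E$ because $EJ=0$.

\begin{lemma}\label{lem:projective}
Let $P$ be a projective $\mathfrak S$-contramodule.
\begin{enumerate}
\item[(a)] If $t\in P\mathfrak U_0$, then $tJ=0$. So $R$ acts on $P\mathfrak U_0$ through the commutative ring $A$.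
\item[(b)] If $t\in P\mathfrak U_0$, then $t\hat e_\xi=t$ for all large $\xi<\omega_1$ and $t\hat f_\eta=t$ for all large $\eta<\omega_2$.
\item[(c)] If $\phi\colon P\to E$ is a contramodule map, $g\in P$, $\phi(g)\ne0$ and $0\ne z\in Z$, then $g\,M(0,z)\ne0$.
\end{enumerate}
\end{lemma}

\begin{proof}
The subgroup $P\mathfrak U_0$ is an $\mathfrak S$-submodule by the third rule in \eqref{eq:rules}, as $\mathfrak U_0$ is a right ideal. Let $P$ be a direct summand of $P'=[[X]]\mathfrak S$. The inclusion is $\mathfrak S$-linear and sends $P\mathfrak U_0$ into $P'\mathfrak U_0$, and $\phi$ extends to $P'$ through the projection. So we may assume that $P=[[X]]\mathfrak S$.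

Let $t=\sum_xx\,u_x$ with $u_x=\sum_nM(0,z_{x,n})v^n\in\mathfrak U_0$. For $r\in R$ we have $tr=\sum_xx\,(u_xr)$, and $u_xr=\sum_nM(0,z_{x,n}\bar r)v^n$ by \eqref{eq:J}. This proves (a). Since $u_x\to0$, for each $n$ only finitely many $z_{x,n}$ are nonzero, so only countably many $z_{x,n}$ are nonzero in all. By \eqref{eq:bounded} each of them is fixed by $e_\xi$ for all $\xi$ above some ordinal below $\omega_1$, and the supremum of these countably many ordinals is below $\omega_1$. The same argument applies to the $f_\eta$ in $\omega_2$. This proves (b).

For (c) let $g=\sum_xx\,s_x$. Then $\phi(g)=\sum_x\phi(x)\varepsilon(s_x)$, so $\varepsilon(s_x)\ne0$ for some $x$. By \eqref{eq:leftaction} the coefficient of $x$ in $g\,M(0,z)$ is $\varepsilon(s_x)M(0,z)$, the product of a nonzero polynomial over $k$ and a nonzero element of the $k$-vector space $J$; it is a nonzero element of $J[v]$.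
\end{proof}

\begin{proposition}\label{prop:notlimit}
$E\notin\mathcal L(\mathfrak S)$.
\end{proposition}

\begin{proof}
Suppose that $E=\varinjlim_{i\in D}P_i$ with $P_i$ projective, transition maps $\psi_{ij}$ and canonical maps $\phi_i\colon P_i\to E$. Since $E\mathfrak U_0=0$, Lemma~\ref{lem:basic}(c) provides $i_0\in D$ and $g\in P_{i_0}$ with $\phi_{i_0}(g)=1$. Put $g_l=\psi_{i_0l}(g)$ for $l\ge i_0$; then $\phi_l(g_l)=1$.

\emph{The bound $\eta$.} Let $\alpha<\omega_1$. We have $\phi_{i_0}(g\hat e_\alpha)=\varepsilon(\hat e_\alpha)=0$, so by Lemma~\ref{lem:basic}(c) there is $i(\alpha)\ge i_0$ with $g_{i(\alpha)}\hat e_\alpha\in P_{i(\alpha)}\mathfrak U_0$. By Lemma~\ref{lem:projective}(b) there is $\eta(\alpha)<\omega_2$ such that this element is fixed by $\hat f_{\eta'}$ for all $\eta'\ge\eta(\alpha)$. Let $\eta=\sup_{\alpha<\omega_1}\eta(\alpha)<\omega_2$. The transition maps are $\mathfrak S$-linear and preserve the subgroups $P\mathfrak U_0$, so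
\[
g_l\hat e_\alpha\in P_l\mathfrak U_0\quad\text{and}\quad g_l\hat e_\alpha(1-\hat f_\eta)=0\qquad\text{for all $\alpha<\omega_1$ and $l\ge i(\alpha)$.}
\]

\emph{The bound $\xi$.} Put $\beta=\eta+1$. Since $\phi_{i_0}(g\hat f_\beta)=0$, the same two lemmas give $j\ge i_0$ and $\xi<\omega_1$ with
\[
g_l\hat f_\beta\in P_l\mathfrak U_0\quad\text{and}\quad g_l\hat f_\beta(1-\hat e_\xi)=0\qquad\text{for all $l\ge j$.}
\]

\emph{The contradiction.} Put $\alpha=\xi+1$, choose $l\ge i(\alpha),j$, and let $p=g_l\hat e_\alpha$ and $q=g_l\hat f_\beta$. By \eqref{eq:commutator},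
\[
g_l\,M(0,e_\alpha f_\beta)=p\hat f_\beta-q\hat e_\alpha .
\]
Multiply on the right by $(1-\hat e_\xi)(1-\hat f_\eta)$. By Lemma~\ref{lem:projective}(a) the factors acting on $p$ and on $q$ may be permuted, so the right side becomes
\[
p(1-\hat f_\eta)\hat f_\beta(1-\hat e_\xi)-q(1-\hat e_\xi)\hat e_\alpha(1-\hat f_\eta)=0 .
\]
By \eqref{eq:J} the left side becomes $g_l\,M(0,z)$ with $z=e_\alpha f_\beta d_{\xi\eta}=(e_\alpha-e_\xi)(f_\beta-f_\eta)$, the indicator function of the point $(\xi,\eta)$. This contradicts Lemma~\ref{lem:projective}(c).
\end{proof}

\section{A presentation of $E$ and an iterated direct limit}\label{sec:B}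

We keep the ring $\mathfrak S$ of Section~\ref{sec:ring}. To describe maps out of $E$ we need to know that $\mathfrak U_0$ annihilates infinitely $v$-divisible elements of an arbitrary contramodule. This is again a telescoping sum.

\begin{lemma}\label{lem:divisible}
Let $\mathfrak C$ be an $\mathfrak S$-contramodule, and let $c^{(x)}_n\in\mathfrak C$ $(x\in X,\ n\ge0)$ satisfy $c^{(x)}_{n+1}v=c^{(x)}_n$. If $u_x\in\mathfrak U_0$ and $u_x\to0$, then $\sum_xc^{(x)}_0u_x=0$.
\end{lemma}

\begin{proof}
The family $(v^nu_x)_{n,x}$ converges to zero, since $v^nu_x\in\mathfrak U_j$ unless $n<j$ and $u_x\notin\mathfrak U_j$. Let $t=\sum_{n\ge0,\,x}c^{(x)}_n(v^nu_x)$. By the rules \eqref{eq:rules},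
\[
t-\sum_xc^{(x)}_0u_x=\sum_{n\ge0,\,x}c^{(x)}_{n+1}(v\cdot v^nu_x)=\sum_{n\ge0,\,x}(c^{(x)}_{n+1}v)(v^nu_x)=t.\qedhere
\]
\end{proof}

\begin{corollary}\label{cor:linear}
Let $B$ be an $A[v^{\pm1}]$-module, viewed as an $\mathfrak S$-contramodule, and let $\mathfrak C$ be any $\mathfrak S$-contramodule. Every $\mathfrak S$-linear map $h\colon B\to\mathfrak C$ is a contramodule map.
\end{corollary}

\begin{proof}
Let $b_x\in B$ and $s_x\to0$, and let $X_0$ be the finite set of all $x$ with $s_x\notin\mathfrak U_0$. Then $h(\sum_xb_xs_x)=h(\sum_{x\in X_0}b_xs_x)=\sum_{x\in X_0}h(b_x)s_x$, and $\sum_{x\notin X_0}h(b_x)s_x=0$ by Lemma~\ref{lem:divisible} applied to $c_n^{(x)}=h(b_xv^{-n})$.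
\end{proof}

\begin{proposition}\label{prop:presentation}
The contramodule $E$ is presented by generators $x_n$ $(n\ge0)$ and the relations $x_n=x_{n+1}v$, $\ x_n\hat e_\alpha=0$, $\ x_n\hat f_\beta=0$ $(n\ge0,\ \alpha<\omega_1,\ \beta<\omega_2)$.
\end{proposition}

\begin{proof}
Maps from the contramodule so presented to $\mathfrak C$ correspond to sequences $(c_n)$ in $\mathfrak C$ with $c_n=c_{n+1}v$ and $c_n\hat e_\alpha=c_n\hat f_\beta=0$. The elements $v^{-n}\in E$ form such a sequence, so it suffices to show that for every such $(c_n)$ there is a unique contramodule map $h\colon E\to\mathfrak C$ with $h(v^{-n})=c_n$. Uniqueness holds because the $v^{-n}$ generate $E$ as an $\mathfrak S$-module. The kernel of $\varepsilon\colon\mathfrak S\to k[v]$ is the sum of $\mathfrak U_0$ and the $k[v]$-span of the elements $\hat e_\alpha$, $\hat f_\beta$ and $M(e_\alpha f_\beta,0)=\hat f_\beta\hat e_\alpha$. All these elements annihilate $c_n$, and $c_n\mathfrak U_0=0$ by Lemma~\ref{lem:divisible} applied to the sequence $c_n,c_{n+1},\dots$. So $c_ns$ depends only on $\varepsilon(s)$, and we may put $h(v^{-n}\varepsilon(s))=c_ns$.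 This is consistent for different $n$ because $c_{n+1}(vs)=c_ns$, and $h$ is $\mathfrak S$-linear. By Corollary~\ref{cor:linear} it is a contramodule map.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The ring $\mathfrak S$ and the contramodule $E$ are those of Section~\ref{sec:ring}. Proposition~\ref{prop:flat} shows that $E$ is flat, Proposition~\ref{prop:notlimit} that $E\notin\mathcal L(\mathfrak S)$, and Proposition~\ref{prop:presentation} gives a presentation with $\aleph_0$ generators and $\aleph_2$ relations.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]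
We impose the relations for one pair $(\alpha,\beta)$ at a time. Write $d=d_{\alpha\beta}$ and put
\[
\hat d=\hat d_{\alpha\beta}=(1-\hat e_\alpha)(1-\hat f_\beta)=\begin{pmatrix}1&-e_\alpha(1-f_\beta)\\0&d\end{pmatrix}\in R,\qquad E_{\alpha\beta}=dA[v^{\pm1}].
\]
The corner entry of $\hat d^{\,2}$ is $-e_\alpha(1-f_\beta)-e_\alpha(1-f_\beta)d$, and $e_\alpha d=0$, so $\hat d$ is idempotent. Left multiplication by $\hat d$ is an idempotent endomorphism of the free contramodule $\mathfrak S$ on one generator. Its image $\hat d\mathfrak S$ is a projective contramodule, and maps $\hat d\mathfrak S\to\mathfrak C$ correspond to elements $c\in\mathfrak C$ with $c\hat d=c$.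

We claim that $E_{\alpha\beta}=\varinjlim(\hat d\mathfrak S\xrightarrow{v}\hat d\mathfrak S\xrightarrow{v}\cdots)$. A cocone from this sequence to $\mathfrak C$ is a sequence $(c_n)$ with $c_n=c_n\hat d$ and $c_n=c_{n+1}v$; the elements $dv^{-n}\in E_{\alpha\beta}$ form such a sequence and generate $E_{\alpha\beta}$ as an $\mathfrak S$-module. Given $(c_n)$, put $h(d\bar sv^{-n})=c_ns$ for $s\in\mathfrak S$. If $d\bar s=0$, then $\hat ds\in\mathfrak U_0$, so $c_ns=c_n\hat ds=0$ by Lemma~\ref{lem:divisible}. Together with $c_{n+1}(vs)=c_ns$ this shows that $h$ is well defined. It is $\mathfrak S$-linear, hence a contramodule map by Corollary~\ref{cor:linear}, and it is the only one with $h(dv^{-n})=c_n$. This proves the claim, so $E_{\alpha\beta}\in\mathcal L(\mathfrak S)$.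

For $\alpha\le\alpha'$ and $\beta\le\beta'$ we have $d_{\alpha\beta}d_{\alpha'\beta'}=d_{\alpha'\beta'}$, and multiplication by $d_{\alpha'\beta'}$ is a map $E_{\alpha\beta}\to E_{\alpha'\beta'}$. Under the isomorphisms $d_{\alpha\beta}A\cong A/(1-d_{\alpha\beta})A$ these maps are induced by the identity of $A$. By \eqref{eq:localunits} the union of the ideals $(1-d_{\alpha\beta})A$ is $\mathfrak m$, so the direct limit of the $E_{\alpha\beta}$ over $\omega_1\times\omega_2$ in the category of $\mathfrak S$-modules is $(A/\mathfrak m)[v^{\pm1}]=E$. A cocone of contramodule maps $E_{\alpha\beta}\to\mathfrak C$ induces a unique $\mathfrak S$-linear map $E\to\mathfrak C$, which is a contramodule map by Corollary~\ref{cor:linear}. So $E$ is also the direct limit in $\mathrm{contra}\text{-}\mathfrak S$. By Proposition~\ref{prop:notlimit}, $\mathcal L(\mathfrak S)$ is not closed under direct limits.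
\end{proof}

\begin{remark}
One can see by hand why the two direct limits in this proof do not merge in the obvious way. Let $(\alpha,\beta)\le(\alpha',\beta')\le(\alpha'',\beta'')$, and abbreviate $e=e_\alpha$, $e'=e_{\alpha'}$, $\hat d'=\hat d_{\alpha'\beta'}$ and so on. Left multiplication by $\hat d'$ is a map $\hat d\mathfrak S\to\hat d'\mathfrak S$ that lifts $dA\to d'A$. The corner entry of $\hat d''\hat d'-\hat d''$ is
\[
-e'(1-f')-(e''-e')(1-f'')+e''(1-f'')=-e'(f''-f'),
\]
so $\hat d''\hat d'\hat d-\hat d''\hat d=M(0,-(e'-e)(f''-f'))$. This is nonzero when $\alpha<\alpha'$ and $\beta'<\beta''$, so the lifts do not form a direct system. Proposition~\ref{prop:notlimit} says that no other choice of projective contramodules and maps repairs this defect.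
\end{remark}

\section{Flat contramodules with $\aleph_1$ generators and relations}\label{sec:C}

Now $\mathfrak S$ is any ring as in Theorem~\ref{thm:C}, and $\mathfrak U_0\supset\mathfrak U_1\supset\cdots$ is a base of open left ideals. Since $\bigcap_n\mathfrak U_n=0$, a family converging to zero has only countably many nonzero members, so elements of $[[X]]\mathfrak S$ have countable support. We say \emph{countable free} for countably generated free, \emph{countably generated} for a quotient of a countable free contramodule, and \emph{countably presented} for a cokernel of a map between countable free contramodules.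

The plan is to write a countably presented flat contramodule as the limit of a sequence of countable free ones, to write $F$ as the limit of an $\omega_1$-chain of countably presented flat contramodules, and to glue the sequences along the chain.

\subsection*{Making relations small}
Over a discrete ring, flatness of $F$ allows one to factor a map $P\to F$ from a free module through another free module in which a given element of the kernel becomes zero. Here flatness sees only discrete modules, and the element can only be made small.

\begin{lemma}\label{lem:small}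
Let $F$ be flat, $p\colon P\to F$ a map from a countable free contramodule, $h_1,\dots,h_r\in\ker p$ and $n\ge0$. Then $p$ factors as $P\xrightarrow{\psi}P'\xrightarrow{p'}F$ with $P'$ countable free and $\psi(h_i)\in P'\mathfrak U_n$ for all $i$.
\end{lemma}

\begin{proof}
Contramodule maps preserve the subgroups $P\mathfrak U_n$, so we may treat the elements one after another and assume $r=1$. Let $\mathfrak U=\mathfrak U_n$, $P=[[X]]\mathfrak S$, $h=\sum_xx\,s_x$, $y_x=p(x)$, and let $X_0$ be the finite set of all $x$ with $s_x\notin\mathfrak U$. By continuity of right multiplication there is an open left ideal $\mathfrak W$ with $\mathfrak Ws_x\subset\mathfrak U$ for all $x\in X_0$. Let $K$ be the kernel of the map of discrete left modules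
\[
(\mathfrak S/\mathfrak W)^{X_0}\to\mathfrak S/\mathfrak U,\qquad(\bar a_x)\mapsto\overline{\textstyle\sum_xa_xs_x}.
\]
By flatness and Lemma~\ref{lem:basic}(a), the sequence $F\odot_{\mathfrak S}K\to(F/F\mathfrak W)^{X_0}\to F/F\mathfrak U$ is exact. The second map sends the class of $(y_x)_{x\in X_0}$ to the class of $\sum_{x\in X_0}y_xs_x=p(h)-\sum_{x\notin X_0}y_xs_x\in F\mathfrak U$, which is zero. So $(y_x)_{x\in X_0}$ is the image of a finite sum $\sum_{i\in I}w_i\otimes(\bar t_{ix})_{x\in X_0}$ with $w_i\in F$ and $(\bar t_{ix})_x\in K$. Explicitly,
\[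
\sum_{x\in X_0}t_{ix}s_x\in\mathfrak U\quad(i\in I),\qquad y_x-\sum_{i\in I}w_it_{ix}=\sum_{j\in\omega}w'_{xj}t'_{xj}\quad(x\in X_0),
\]
with $w'_{xj}\in F$, $t'_{xj}\in\mathfrak W$ and $t'_{xj}\to0$ as $j\to\infty$; the index set $\omega$ suffices because supports are countable. Let $P'$ be free on $I\sqcup(X_0\times\omega)\sqcup(X\setminus X_0)$. Define $\psi(x)=\sum_ii\,t_{ix}+\sum_j(x,j)\,t'_{xj}$ for $x\in X_0$ and $\psi(x)=x$ for $x\notin X_0$, and define $p'(i)=w_i$, $p'(x,j)=w'_{xj}$, $p'(x)=y_x$. Then $p'\psi(x)=y_x$ for all $x$, so $p'\psi=p$. The coefficients of $\psi(h)=\sum_x\psi(x)s_x$ are $\sum_{x\in X_0}t_{ix}s_x$ at $i$, $\ t'_{xj}s_x\in\mathfrak Ws_x$ at $(x,j)$, and $s_x$ at $x\notin X_0$. All of them lie in $\mathfrak U$.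
\end{proof}

\subsection*{Countably presented flat contramodules}
Since the base is countable, countably many applications of Lemma~\ref{lem:small} make countably many relations tend to zero along a sequence, and Lemma~\ref{lem:telescope} then kills them in the limit.

\begin{lemma}\label{lem:cp}
Let $F$ be flat.
\begin{enumerate}
\item[(a)] Every map $C\to F$ with $C$ countably presented factors through a countably presented flat contramodule.
\item[(b)] If $F$ is countably presented, then $F=\varinjlim(P_0\to P_1\to\cdots)$ with all $P_m$ countable free and all canonical maps $P_m\to F$ surjective.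
\item[(c)] If $F$ is countably presented, then $\bigcap_nF\mathfrak U_n=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $C$ be the cokernel of a map $Y\to P_0$ of countable free contramodules, let $h_0,h_1,\dots\in P_0$ be the images of the basis elements of $Y$, and let $p_0\colon P_0\to C\to F$. Using Lemma~\ref{lem:small} recursively, construct countable free $P_0\to P_1\to\cdots$ with compatible maps $p_m\colon P_m\to F$ such that $\psi_{0,m+1}(h_i)\in P_{m+1}\mathfrak U_m$ for $i\le m$. By Lemma~\ref{lem:telescope} every $h_i$ maps to zero in $F'=\varinjlim P_m$. So $Y\to P_0\to F'$ is zero and $P_0\to F'$ factors through $C$. The composite $C\to F'\to F$ is the given map, because both give $p_0$ on $P_0$. The contramodule $F'$ is flat by Corollary~\ref{cor:known}. It is countably presented, being the cokernel of $1-\Psi$ on the countable free contramodule $\coprod_mP_m$, with $\Psi$ as in the proof of Lemma~\ref{lem:telescope}.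

(b) Let $p_0\colon P_0\to F$ be a surjection from a countable free contramodule with countably generated kernel $K_0$. We repeat the construction of (a), but each new stage has a new kernel, which must also be killed. Recall Schanuel's lemma: if $P\to F$ and $P'\to F$ are epimorphisms from projective objects of an abelian category, with kernels $K$ and $K'$, then $K\oplus P'\cong K'\oplus P$. So for any surjection $p_m\colon P_m\to F$ with $P_m$ countable free, $\ker p_m$ is a quotient of $K_0\oplus P_m$ and is countably generated, say by $h_{m,0},h_{m,1},\dots$. Given $P_0\to\cdots\to P_m$ with compatible maps $p_j$ to $F$, which are surjective because $p_0$ is, apply Lemma~\ref{lem:small} to the elements $\psi_{jm}(h_{j,i})\in\ker p_m$, $i,j\le m$, to obtain $P_{m+1}$ and $p_{m+1}$ with $\psi_{j,m+1}(h_{j,i})\in P_{m+1}\mathfrak U_m$ for $i,j\le m$.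

Let $P_\infty=\varinjlim P_m$, with canonical maps $\mathrm{can}_m$ and induced map $p_\infty\colon P_\infty\to F$. By Lemma~\ref{lem:telescope}, $\mathrm{can}_m$ kills all $h_{m,i}$, hence $\ker p_m$, so $\mathrm{can}_m=u_mp_m$ for a map $u_m\colon F\to P_\infty$. From $u_mp_0=u_mp_m\psi_{0m}=\mathrm{can}_m\psi_{0m}=\mathrm{can}_0=u_0p_0$ and surjectivity of $p_0$ we get $u_m=u_0=:u$. Then $up_\infty\mathrm{can}_m=up_m=\mathrm{can}_m$ for all $m$, so $up_\infty=\mathrm{id}$; and $p_\infty up_0=p_\infty\mathrm{can}_0=p_0$, so $p_\infty u=\mathrm{id}$.

(c) With the sequence of (b), let $c=p_0(h)\in\bigcap_nF\mathfrak U_n$. By Lemma~\ref{lem:basic}(c), for each $n$ we have $\psi_{0l}(h)\in P_l\mathfrak U_n$ for all large $l$. By Lemma~\ref{lem:telescope}, $c=0$.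
\end{proof}

\subsection*{Lifting a cocone to a map of sequences}
To glue, we must realize a map $F_\alpha\to F_{\alpha+1}$ of limits by a strictly commuting map of sequences $(G_m)\to(Q_m)$. Projectivity gives lifts $f_m\colon G_m\to Q_m$, but the squares commute only up to errors $\rho_m$ that die in the limit. Such errors need not vanish at any finite stage; they can only be made small on more and more basis elements. The remedy is to replace $Q_m$ by the tail coproduct $\coprod_{j\ge m}Q_j$, which has the same limit and in which all future errors can be recorded in advance, one in each component.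

\begin{proposition}\label{prop:lift}
Let $G_0\to G_1\to\cdots$ be a sequence of countable free contramodules with transition maps $\gamma_{mN}$ and $\gamma_m=\gamma_{m,m+1}$. Let $F$ be countably presented and flat, and let $g_m\colon G_m\to F$ satisfy $g_{m+1}\gamma_m=g_m$. Then there are a sequence $\theta_m\colon Q^m\to Q^{m+1}$ of countable free contramodules, a cocone $\sigma_m\colon Q^m\to F$ exhibiting $F$ as $\varinjlim Q^m$, and maps $\varphi_m\colon G_m\to Q^m$ with $\theta_m\varphi_m=\varphi_{m+1}\gamma_m$ and $\sigma_m\varphi_m=g_m$.
\end{proposition}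

\begin{proof}
Write $F=\varinjlim Q_l$ as in Lemma~\ref{lem:cp}(b), with transition maps $\psi$ and surjective canonical maps $q_l\colon Q_l\to F$. Enumerate a basis of each $G_m$.

\emph{Lifts with small errors.} We choose $l_0<l_1<\cdots$ and maps $f_N\colon G_N\to Q_{l_N}$ with $q_{l_N}f_N=g_N$. Let $l_0=0$ and let $f_0$ be any lift of $g_0$. Given $f_N$, choose $f'\colon G_{N+1}\to Q_{l_N}$ with $q_{l_N}f'=g_{N+1}$. Then $q_{l_N}(f'\gamma_N-f_N)=g_{N+1}\gamma_N-g_N=0$. By Lemma~\ref{lem:basic}(c), each element of $\ker q_{l_N}$ lands in $Q_l\mathfrak U_N$ for all large $l$. Apply this to the finitely many elements $(f'\gamma_N-f_N)\gamma_{mN}(x)$, where $m\le N$ and $x$ is among the first $N$ basis elements of $G_m$, to find $l_{N+1}>l_N$ at which all of them are in $Q_{l_{N+1}}\mathfrak U_N$, and let $f_{N+1}=\psi f'$. A subsequence has the same direct limit, so we rename $Q_{l_N}$, $q_{l_N}$ as $Q_N$, $q_N$ and write $\psi_N\colon Q_N\to Q_{N+1}$. The errors $\rho_N=f_{N+1}\gamma_N-\psi_Nf_N\colon G_N\to Q_{N+1}$ then satisfy $q_{N+1}\rho_N=0$ and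
\begin{equation}\label{eq:errors}
\rho_N\gamma_{mN}(x)\in Q_{N+1}\mathfrak U_N\quad\text{if $m\le N$ and $x$ is among the first $N$ basis elements of $G_m$.}
\end{equation}

\emph{The new sequence.} Put $Q^m=\coprod_{j\ge m}Q_j$, a countable free contramodule, and define $\theta_m$ by $\theta_m\iota_m=\iota_{m+1}\psi_m$ and $\theta_m\iota_j=\iota_j$ for $j>m$. For a basis element $x$ of $G_m$, let $\varphi_m(x)\in Q^m$ have component $f_m(x)$ in $Q_m$ and $\rho_N\gamma_{mN}(x)$ in $Q_{N+1}$ for $N\ge m$; condition \eqref{eq:components} holds by \eqref{eq:errors}. This defines a contramodule map $\varphi_m$ with $\mathrm{pr}_m\varphi_m=f_m$ and $\mathrm{pr}_{N+1}\varphi_m=\rho_N\gamma_{mN}$, since these maps agree on the basis.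

\emph{Commutation.} Composing with the injections shows that $\mathrm{pr}_{m+1}\theta_m=\psi_m\mathrm{pr}_m+\mathrm{pr}_{m+1}$ and $\mathrm{pr}_j\theta_m=\mathrm{pr}_j$ for $j>m+1$. Hence $\mathrm{pr}_{m+1}\theta_m\varphi_m=\psi_mf_m+\rho_m=f_{m+1}\gamma_m=\mathrm{pr}_{m+1}\varphi_{m+1}\gamma_m$, and for $N\ge m+1$ we have $\mathrm{pr}_{N+1}\theta_m\varphi_m=\rho_N\gamma_{mN}=\rho_N\gamma_{m+1,N}\gamma_m=\mathrm{pr}_{N+1}\varphi_{m+1}\gamma_m$.

\emph{The limit.} A cocone $c_m\colon Q^m\to\mathfrak C$ is a family of maps $c_{m,j}=c_m\iota_j$, $j\ge m$, with $c_{m,j}=c_{m+1,j}$ for $j>m$ and $c_{m,m}=c_{m+1,m+1}\psi_m$. The first condition says that $c_{m,j}=c_{j,j}$, and the second that $(c_{j,j})$ is a cocone on $(Q_j)$. So $\varinjlim Q^m=\varinjlim Q_j=F$, with canonical maps $\sigma_m$ given by $\sigma_m\iota_j=q_j$.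

\emph{Compatibility with $g_m$.} Let $x$ be a basis element of $G_m$. For $N'\ge m$ write
\[
\varphi_m(x)=\iota_mf_m(x)+\sum_{N=m}^{N'}\iota_{N+1}\rho_N\gamma_{mN}(x)+y_{N'},
\]
where $y_{N'}$ has the remaining components. The map $\sigma_m$ sends the first term to $g_m(x)$ and the finite sum to $0$, so $\sigma_m\varphi_m(x)-g_m(x)=\sigma_m(y_{N'})$. Given $n$, all coefficients of $y_{N'}$ lie in $\mathfrak U_n$ for large $N'$ by \eqref{eq:errors}. Thus $\sigma_m\varphi_m(x)-g_m(x)\in\bigcap_nF\mathfrak U_n$, which is zero by Lemma~\ref{lem:cp}(c).
\end{proof}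

\subsection*{Chains of length $\omega_1$}
A chain $(C_\alpha)_{\alpha<\omega_1}$ of contramodules, that is, a direct system indexed by $\omega_1$, is \emph{continuous} if $C_\delta=\varinjlim_{\alpha<\delta}C_\alpha$ for every limit ordinal $\delta<\omega_1$. An infinite sum involves only countably many elements, so $\omega_1$-chains behave as directed systems of modules do.

\begin{lemma}\label{lem:omega1}
Let $F=\varinjlim_{\alpha<\omega_1}C_\alpha$ and let $C$ be countably presented. Every map $C\to F$ factors through some $C_\alpha$, and two maps $C\to C_\alpha$ that become equal in $F$ become equal in some $C_\beta$, $\beta\ge\alpha$.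
\end{lemma}

\begin{proof}
Let $L$ be the direct limit of the underlying sets. Given $c_x\in L$ and $s_x\to0$, discard the terms with $s_x=0$, lift the remaining countably many $c_x$ to one $C_\alpha$, form the sum there and map it to $L$. The result does not depend on the choices, because countably many equalities that hold in $L$ hold at one stage $\beta<\omega_1$. Each instance of the axioms involves countably many elements of $L$, so it can be verified in one $C_\alpha$. Thus $L$ is a contramodule, and it has the universal property of $F$; so $F=L$. A map from $C$ to a contramodule $\mathfrak D$ is a countable family of elements of $\mathfrak D$ subject to countably many equations between infinite sums. For $\mathfrak D=F$, the elements lift to one stage and the equations hold at one later stage. Two maps $C\to C_\alpha$ that agree in $F$ on the countably many generators agree on them at one later stage.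
\end{proof}

\begin{lemma}\label{lem:chain}
Let $F$ be flat with a presentation by at most $\aleph_1$ generators and at most $\aleph_1$ relations. Then $F=\varinjlim_{\alpha<\omega_1}F_\alpha$ for a continuous chain of countably presented flat contramodules.
\end{lemma}

\begin{proof}
Let $F$ be the cokernel of $\partial\colon[[Y]]\mathfrak S\to[[X]]\mathfrak S$ with $|X|,|Y|\le\aleph_1$. Identify $X$ and $Y$ with subsets of $\omega_1$. Put $Y_\alpha=Y\cap\alpha$, and let $X_\alpha$ be the union of $X\cap\alpha$ and the supports of the elements $\partial(y)$, $y\in Y_\alpha$. These are increasing families of countable sets, continuous at limit ordinals, with unions $Y$ and $X$, and $\partial$ restricts to $\partial_\alpha\colon[[Y_\alpha]]\mathfrak S\to[[X_\alpha]]\mathfrak S$. The free functor preserves colimits and cokernels commute with colimits, so $C_\alpha=\operatorname{coker}\partial_\alpha$ is a continuous chain of countably presented contramodules with direct limit $F$.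

The $C_\alpha$ need not be flat; we show that they are flat for a closed unbounded set of indices. For each $\alpha$, Lemma~\ref{lem:cp}(a) factors the canonical map as $C_\alpha\to F'_\alpha\to F$ with $F'_\alpha$ countably presented and flat. By Lemma~\ref{lem:omega1} the map $F'_\alpha\to F$ factors through $C_{b(\alpha)}$ for some $b(\alpha)>\alpha$, and after enlarging $b(\alpha)$ the composite $C_\alpha\to F'_\alpha\to C_{b(\alpha)}$ is the transition map. Let $\Delta$ be the set of limit ordinals $\delta<\omega_1$ with $b(\alpha)<\delta$ for all $\alpha<\delta$. For $\delta\in\Delta$ choose $\alpha_0<\alpha_1<\cdots$ cofinal in $\delta$ with $\alpha_{n+1}\ge b(\alpha_n)$. In the sequence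
\[
C_{\alpha_0}\to F'_{\alpha_0}\to C_{\alpha_1}\to F'_{\alpha_1}\to\cdots
\]
the subsequence $(C_{\alpha_n})$ has the transition maps of the chain and direct limit $C_\delta$, and the subsequence $(F'_{\alpha_n})$ has a flat direct limit. So $C_\delta$ is flat. The supremum of a nonempty subset of $\Delta$ bounded in $\omega_1$ lies in $\Delta$. The set $\Delta$ is unbounded: starting from any $\beta_0<\omega_1$, put $\beta_{n+1}=\sup\{b(\alpha):\alpha\le\beta_n\}$; then $\beta_n<\beta_{n+1}<\omega_1$ and $\sup_n\beta_n\in\Delta$. If $(\delta_\alpha)_{\alpha<\omega_1}$ is the increasing enumeration of $\Delta$, then $F_\alpha=C_{\delta_\alpha}$ is a continuous chain with direct limit $F$.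
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $(F_\alpha)_{\alpha<\omega_1}$ be as in Lemma~\ref{lem:chain}. By transfinite recursion we construct countable directed posets $D_\alpha$, direct systems $(P_d,\psi_{dd'})$ of countable free contramodules on $D_\alpha$, and cocones $\pi^\alpha_d\colon P_d\to F_\alpha$ exhibiting $F_\alpha$ as $\varinjlim_{D_\alpha}P_d$, such that for $\alpha<\beta$ the order and the direct system on $D_\beta$ restrict to those on $D_\alpha\subset D_\beta$, and $\pi^\beta_d$ is the composite of $\pi^\alpha_d$ with $F_\alpha\to F_\beta$ for $d\in D_\alpha$.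

\emph{Start.} Let $D_0=\omega$, with the sequence of Lemma~\ref{lem:cp}(b) for $F_0$.

\emph{Limit step.} For a limit ordinal $\delta<\omega_1$ let $D_\delta=\bigcup_{\alpha<\delta}D_\alpha$, a countable directed poset, and define $\pi^\delta_d$ by composition. A cocone on $D_\delta$ with vertex $\mathfrak C$ is a family of cocones on the $D_\alpha$ that extend each other, which is a compatible family of maps $F_\alpha\to\mathfrak C$, $\alpha<\delta$. By continuity of the chain this is a map $F_\delta\to\mathfrak C$.

\emph{Successor step.} Since $D_\alpha$ is countable and directed, it has a cofinal sequence $d_0\le d_1\le\cdots$. Apply Proposition~\ref{prop:lift} to $G_m=P_{d_m}$, to $F_{\alpha+1}$ and to the composites $g_m\colon P_{d_m}\to F_\alpha\to F_{\alpha+1}$. Let $D_{\alpha+1}=D_\alpha\sqcup\{\ast_m:m\in\omega\}$ with new elements $\ast_m$, where $\ast_m\le\ast_{m'}$ if and only if $m\le m'$, where $d\le\ast_m$ for $d\in D_\alpha$ if and only if $d\le d_m$, and where no $\ast_m$ lies below an element of $D_\alpha$. This relation is transitive because $d_m\le d_{m'}$ for $m\le m'$, so it is a partial order.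 Put $P_{\ast_m}=Q^m$, with the composites $\theta_{mm'}$ of the $\theta$'s as maps $P_{\ast_m}\to P_{\ast_{m'}}$, and with $\varphi_m\psi_{d,d_m}$ as the map $P_d\to P_{\ast_m}$. This is a direct system: for $d'\le d\le\ast_m$ we have $\varphi_m\psi_{d,d_m}\psi_{d'd}=\varphi_m\psi_{d',d_m}$, and for $d\le\ast_m\le\ast_{m'}$ we have $\theta_{mm'}\varphi_m\psi_{d,d_m}=\varphi_{m'}\gamma_{mm'}\psi_{d,d_m}=\varphi_{m'}\psi_{d,d_{m'}}$. The chain $(\ast_m)$ is cofinal in $D_{\alpha+1}$, so $D_{\alpha+1}$ is directed and the direct limit over it is $\varinjlim Q^m=F_{\alpha+1}$. For $d\le d_m$ the canonical map $\pi_d^{\alpha+1}$ is $\sigma_m\varphi_m\psi_{d,d_m}=g_m\psi_{d,d_m}$, which is the composite of $\pi^\alpha_d$ with $F_\alpha\to F_{\alpha+1}$.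

Finally let $D=\bigcup_{\alpha<\omega_1}D_\alpha$. The argument of the limit step gives $\varinjlim_DP_d=\varinjlim_\alpha F_\alpha=F$.
\end{proof}

\begin{remark}
The successor step needs a cofinal \emph{sequence} in $D_\alpha$, and for this reason the recursion stops at $\omega_1$. The two halves of the paper meet exactly here. The definitions of $\mathfrak S$ and $E$ and the proofs of Propositions~\ref{prop:flat} and~\ref{prop:presentation} use only that $\kappa_1$ and $\kappa_2$ are limit ordinals. For $\kappa_1=\kappa_2=\omega_1$ they yield a flat contramodule $E$ with $\aleph_0$ generators and $\aleph_1$ relations, which lies in $\mathcal L(\mathfrak S)$ by Theorem~\ref{thm:C}. The step of Proposition~\ref{prop:notlimit} that breaks down in this case is the bound $\sup_{\alpha<\kappa_1}\eta(\alpha)<\kappa_2$.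
\end{remark}

\begin{thebibliography}{9}
\bibitem{PPT}
Leonid Positselski, Pavel Prihoda, and Jan Trlifaj,
\emph{Closure properties of $\varinjlim\mathcal C$},
arXiv:2110.13105 (2021).
\end{thebibliography}
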